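# Kodaira vanishing fails for Calabi–Yau threefolds in characteristic 2

Throughout, $k$ is an algebraically closed field of characteristic $p>0$.

## 1. Frobenius-split Calabi–Yau threefolds

**Definition.** A *Calabi–Yau threefold* over $k$ is a smooth projective variety $X$ of dimension $3$ with $\omega_X\cong\mathcal O_X$ and $H^1(X,\mathcal O_X)=H^2(X,\mathcal O_X)=0$. *Kodaira vanishing holds for* $X$ if $H^i(X,L^{-1})=0$ for every ample line bundle $L$ and every $i<3$.

In plain words: does the inverse of an ample line bundle have cohomology only in top degree? The group $H^0(X,L^{-1})$ is always zero, and Serre duality with $\omega_X$ trivial gives $H^2(X,L^{-1})\cong H^1(X,L)^\vee$. So the question concerns two groups, $H^1(X,L^{-1})$ and $H^1(X,L)$. It is taken from Takayama, "On Kodaira type vanishing for Calabi–Yau threefolds in positive characteristic" (arXiv:1308.4228): do these groups vanish for every Calabi–Yau threefold and every ample $L$? By Deligne–Illusie they do when $p\ge3$ and $X$ lifts to $W_2(k)$. Here $W_2(k)$ is the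 ring of Witt vectors of length two (for instance $W_2(\mathbb F_p)=\mathbb Z/p^2$), and a lifting of $X$ is a flat scheme over $W_2(k)$ whose reduction modulo $p$ is $X$; for example $\mathbb P^n_k$ lifts to $\mathbb P^n_{W_2(k)}$.

We begin with a class of $X$ for which the answer is yes for a simple reason. Let $F:X\to X$ be the absolute Frobenius: the identity on points and $a\mapsto a^p$ on functions. For a line bundle $N$ we have $F^*N\cong N^p$.

**Definition.** $X$ is *Frobenius split* if $\mathcal O_X\to F_*\mathcal O_X$ has an $\mathcal O_X$-linear left inverse.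

For example, on $\operatorname{Spec}k[x]$ a left inverse sends $cx^m$ to $c^{1/p}x^{m/p}$ if $p\mid m$, and to $0$ otherwise.

**Proposition 1.** Kodaira vanishing holds for every Frobenius-split Calabi–Yau threefold.

*Proof.* Tensoring the split injection $\mathcal O_X\to F_*\mathcal O_X$ with a line bundle $N$ and using $N\otimes F_*\mathcal O_X\cong F_*(F^*N)=F_*(N^p)$, we get a split injection $N\to F_*(N^p)$. Since $F$ is affine, $F^*:H^i(X,N)\to H^i(X,N^p)$ is injective for all $i$. Start with $N=L^{-1}$ and iterate: $H^i(X,L^{-1})$ injects into $H^i(X,L^{-p^e})$ for all $e$. The latter is dual to $H^{3-i}(X,\omega_X\otimes L^{p^e})$, which for $i<3$ and $e\gg0$ vanishes by Serre vanishing. $\square$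

What changes in general? The proof used only that Frobenius is injective on cohomology, and that can fail. Here is a failure one dimension lower. Let $E\subset\mathbb P^2$ be a cubic curve with equation $G=0$. Frobenius on $\mathcal O_{\mathbb P^2}$ and on $\mathcal O_E$ fits into a map from the sequence $0\to\mathcal O(-3)\xrightarrow{G}\mathcal O\to\mathcal O_E\to0$ to itself, which on $\mathcal O(-3)$ is $g\mapsto G^{p-1}g^p$, because $(Gg)^p=G\cdot G^{p-1}g^p$. Now $H^1(E,\mathcal O_E)\cong H^2(\mathbb P^2,\mathcal O(-3))$ is spanned by the Čech class of $1/(xyz)$, which goes to $G^{p-1}/(xyz)^p$, that is, to the coefficient of $(xyz)^{p-1}$ in $G^{p-1}$ times the generator. For $p=2$ take $G=x^3+y^2z+yz^2$: its partial derivatives are $x^2,z^2,y^2$, so $E$ is smooth, and it has no $xyz$ term, so Frobenius kills $H^1(E,\mathcal O_E)$.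

So let us ask what a nonzero class in $H^1(X,L^{-1})$ that is killed by Frobenius looks like. It turns out to be a geometric object, an inseparable cover of $X$ with negative canonical bundle. For $p=2$ we shall turn the construction around and build a counterexample from the cover. For $p\ge5$ the cover is so negative that it cannot exist.

## 2. The inseparable cover attached to a class killed by Frobenius

**Lemma 2.** Let $X$ be a smooth projective threefold over $k$ and $L$ an ample line bundle with $H^1(X,L^{-1})\ne0$. After replacing $L$ by some $L^{p^e}$, $e\ge0$, there is $0\ne\alpha\in H^1(X,L^{-1})$ with $F^*\alpha=0$ in $H^1(X,L^{-p})$. Any such $\alpha$ gives an integral projective threefold $Z$, locally a complete intersection, and a finite flat morphism $\pi:Z\to X$ of degree $p$ with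
$$\omega_Z\cong\pi^*\bigl(\omega_X\otimes L^{-(p-1)}\bigr).\tag{1}$$

*Proof.* **Finding $\alpha$.** Let $0\neq\beta\in H^1(X,L^{-1})$. By Serre duality and Serre vanishing $H^1(X,L^{-p^e})=0$ for $e\gg0$. So there is a last $e$ for which the $e$-fold Frobenius pullback $\alpha\in H^1(X,L^{-p^e})$ of $\beta$ is nonzero. Replace $L$ by $L^{p^e}$.

**The cover.** The purpose of this step is to adjoin a $p$-th root that trivializes $\alpha$. Represent $\alpha$ by a cocycle $(a_{ij})$ of sections of $L^{-1}$ on an affine cover $(U_i)$. That $F^*\alpha=0$ means $a_{ij}^p=f_i-f_j$ with $f_i$ a section of $L^{-p}$ on $U_i$. Glue the total spaces of $L^{-1}|_{U_i}$, with tautological $L^{-1}$-valued coordinates $z_i$, by $z_i-z_j=a_{ij}$. The result is an $L^{-1}$-torsor $W\to X$, a smooth fourfold. On overlaps $z_i^p-z_j^p=a_{ij}^p=f_i-f_j$, so the $z_i^p-f_i$ glue to one section of the pullback of $L^{-p}$ to $W$. Let $Z$ be its zero scheme and $\pi:Z\to X$ the projection. Where $L$ is trivialized, $\pi_*\mathcal O_Z$ is free with basis $1,z_i,\dots,z_i^{p-1}$.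 So $\pi$ is finite flat of degree $p$, $Z$ is projective, and $Z$ is a Cartier divisor in a smooth variety, hence locally a complete intersection.

**$Z$ is integral.** Trivialize $L$ at the generic point of $X$. Suppose some $f_i$ is a $p$-th power in $k(X)$. As $f_i-f_j=a_{ij}^p$, all of them are: $f_i=g_i^p$ with $g_i$ a rational section of $L^{-1}$ on $U_i$. Since $g_i^p$ is regular and $X$ is normal, $g_i$ is regular. From $(g_i-g_j)^p=a_{ij}^p$ we get $g_i-g_j=a_{ij}$, so $\alpha=0$, a contradiction. So $f_i$ is not a $p$-th power, $T^p-f_i$ is irreducible over $k(X)$, and the generic fibre of $\pi$ is the spectrum of a field. As $\pi_*\mathcal O_Z$ is locally free, it embeds in its generic stalk, this field. So $Z$ is integral.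

**The canonical bundle.** If $e$ is a local generator of $L^{-1}$ and $z_i=y\,e$, then $dz_i:=dy\otimes e$ does not depend on $e$ as a relative differential, and $dz_i=dz_j$ on overlaps, since $a_{ij}$ comes from $X$. So $\Omega_{W/X}\otimes L^{-1}$ (pulled back) has a nowhere zero section, $\Omega_{W/X}$ is the pullback of $L$, and $\omega_W$ is the pullback of $\omega_X\otimes L$. Also $\mathcal O_W(Z)$ is the pullback of $L^{-p}$. Adjunction $\omega_Z=\omega_W(Z)|_Z$ gives (1). $\square$

The cover can be smooth or not: locally, $z^p=s$ over $\operatorname{Spec}k[s]$ has smooth total space, and $z^2=s^3$ for $p=2$ has a cusp.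

If $\omega_X$ is trivial, then (1) says $\omega_Z=\pi^*L^{-(p-1)}$: the cover has ample anticanonical bundle. For $p=2$ there is more. Locally $\pi_*\mathcal O_Z=\mathcal O_X[z_i]/(z_i^2-f_i)$, and $\partial(c+c'z_i)=c'$ defines, because $z_i=z_j+a_{ij}$, a global $\mathcal O_X$-linear map with values in $L$ (if $c'z_i$ is a function then $c'$ is a section of $L$). It is a derivation, being $d/dz_i$, it has square zero, it is nowhere zero since $\partial z_i=1$, and there is an exact sequence
$$0\to\mathcal O_X\to\pi_*\mathcal O_Z\xrightarrow{\ \partial\ }L\to0.\tag{2}$$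
Twist by $L^{-1}$: in $0\to L^{-1}\to\pi_*\pi^*L^{-1}\to\mathcal O_X\to0$ the section $1$ lifts locally to $z_i$, with differences $a_{ij}$. So the connecting map sends $1\in H^0(X,\mathcal O_X)$ to $\alpha\in H^1(X,L^{-1})$.

Now read this backwards. Suppose $p=2$ and we have an integral threefold $Z$ with a nowhere zero vector field $\partial$ of square zero, with values in an ample line bundle $\pi^*L$, and suppose the quotient $X$ by $\partial$ sits in a sequence (2). Since $H^0(Z,\pi^*L^{-1})=0$, the section $1$ does not lift, so $H^1(X,L^{-1})\ne0$. The nonvanishing is then automatic, and the work goes into making $X$ a smooth Calabi–Yau threefold. By (1) we should look for $Z$ with $\omega_Z\cong\pi^*L^{-1}$.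

## 3. Complete intersections, and which of them can be the cover

Let $Y\subset\mathbb P^N$ be a complete intersection of dimension $3$ and degrees $d_1,\dots,d_r$, with homogeneous coordinate ring $S$. We use the standard facts, for all $n\in\mathbb Z$:
$$H^0(Y,\mathcal O_Y(n))=S_n,\qquad H^1(Y,\mathcal O_Y(n))=H^2(Y,\mathcal O_Y(n))=0,\qquad \omega_Y=\mathcal O_Y\bigl(\textstyle\sum d_i-N-1\bigr).\tag{3}$$
If $Y$ is smooth, then moreover $\operatorname{Pic}Y=\mathbb Z\,\mathcal O_Y(1)$ (Grothendieck–Lefschetz, SGA 2, Exp. XII). So a smooth complete intersection cannot itself be a counterexample: if it is a Calabi–Yau threefold, such as a smooth quintic in $\mathbb P^4$, every line bundle on it is some $\mathcal O_Y(n)$ and has no $H^1$ or $H^2$. But a complete intersection may be the *cover* of a counterexample.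

So let us look for a smooth complete intersection $Z$ with $\omega_Z=\mathcal O_Z(-1)$ carrying a nowhere zero section of $T_Z(1)$. With all $d_i\ge2$, the conditions $N=r+3$ and $\sum d_i=N$ give $\sum(d_i-1)=3$. Hence the types are $(4)$ in $\mathbb P^4$, $(2,3)$ in $\mathbb P^5$, and $(2,2,2)$ in $\mathbb P^6$.

The natural first try is the quartic. It fails, and the reason is numerical. A nowhere zero section of the rank $3$ bundle $T_Z(1)$ forces $c_3(T_Z(1))=0$. The Euler sequence and the normal bundle sequence, twisted by $\mathcal O(1)$, give, with $h$ the hyperplane class,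
$$c(T_Z(1))=\frac{(1+2h)^{N+1}}{(1+h)\prod_i(1+(d_i+1)h)}.$$

* Type $(4)$: numerator $1+10h+40h^2+80h^3$, denominator $1+6h+5h^2$. So $c_1=4h$, $c_2=(40-24-5)h^2=11h^2$, $c_3=(80-66-20)h^3=-6h^3$, of degree $-24$.
* Type $(2,3)$: numerator $1+12h+60h^2+160h^3$, denominator $1+8h+19h^2+12h^3$. So $c_1=4h$, $c_2=(60-32-19)h^2=9h^2$, $c_3=(160-72-76-12)h^3=0$.
* Type $(2,2,2)$: numerator $1+14h+84h^2+280h^3$, denominator $1+10h+36h^2+54h^3$. So $c_1=4h$, $c_2=(84-40-36)h^2=8h^2$, $c_3=(280-80-144-54)h^3=2h^3$, of degree $16$.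

On a quartic or a $(2,2,2)$, every section of $T_Z(1)$ has a zero. Only type $(2,3)$ survives this test.

## 4. The vector field $\sum x_i^2\,\partial/\partial x_i$ and the choice of the quadric

Let $p=2$ and $P=k[x_0,\dots,x_5]$. The derivation $\partial$ of $P$ with
$$\partial x_i=x_i^2$$
is about the simplest one of degree $+1$ with square zero. Indeed in characteristic $2$ the square of a derivation is a derivation, since $\partial^2(ab)=\partial^2(a)b+2\,\partial a\,\partial b+a\,\partial^2b$, and $\partial^2x_i=2x_i\,\partial x_i=0$. Given any quadric $Q$, put $C=\partial Q$. Then $\partial C=0$, so $\partial$ preserves the ideal $(Q,C)$ and is tangent to $Z=\{Q=C=0\}$, a scheme of the right type. As an $\mathcal O(1)$-valued vector field on $\mathbb P^5$, $\partial$ vanishes where $(x_0^2,\dots,x_5^2)$ is proportional to $(x_0,\dots,x_5)$, that is, at the $\mathbb F_2$-rational points.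

Try $Q_0=x_0x_1+x_2x_3+x_4x_5$. Since $\partial(x_ax_b)=x_ax_b(x_a+x_b)$,
$$C=\partial Q_0=x_0x_1(x_0+x_1)+x_2x_3(x_2+x_3)+x_4x_5(x_4+x_5),$$
which vanishes at every $\mathbb F_2$-point. The point $(1:0:0:0:0:0)$ lies on $Q_0=C=0$, and both gradients there equal $(0,1,0,0,0,0)$: $Z$ is singular at a zero of $\partial$. Adding squares $\sum t_ix_i^2$ with $t_i\in\mathbb F_2$ does not help, because by Chevalley's theorem a quadratic form in $6>2$ variables over $\mathbb F_2$ has a nontrivial zero $v\in\mathbb F_2^6$, and the gradients at $v$ coincide again (formula (5) below, with $v_j^2=v_j$).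

A zero of $\partial$ does real damage, as a local model shows. On $k[u,v]$ let $D=u^2\,\partial/\partial u+v^2\,\partial/\partial v$. Over $k[u^2,v^2]$ the ring has basis $1,u,v,uv$, and $D(a+bu+cv+duv)=bu^2+cv^2+d(u^2v+uv^2)$ vanishes iff $d=0$ and $(b,c)$ is a multiple of $(v^2,u^2)$. So $\ker D=k[\alpha,\beta,w]$ with $\alpha=u^2$, $\beta=v^2$, $w=uv(u+v)$, $w^2=\alpha\beta(\alpha+\beta)$. All partial derivatives of this equation vanish at the origin, so the quotient is singular. By contrast $\partial/\partial u$ on $k[u,v]$, nowhere zero, has kernel $k[u^2,v]$, which is regular.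

The way out is that $\partial(x_i^2)=0$, so that adding $\sum t_ix_i^2$ with arbitrary $t_i\in k$ changes $Q$ and not $C$. The $t_i$ can be used to push $Q$ off all $63$ rational points at once.

**Theorem A.** Let $k$ be algebraically closed of characteristic $2$. Choose $t_0,\dots,t_5\in k$ such that $1,t_0,\dots,t_5$ are linearly independent over $\mathbb F_2$ (possible, since $k$ is infinite). In $\mathbb P^5_k$ put
$$Q=x_0x_1+x_2x_3+x_4x_5+\sum_i t_ix_i^2,\qquad C=x_0x_1(x_0+x_1)+x_2x_3(x_2+x_3)+x_4x_5(x_4+x_5),$$
and $Z=\{Q=C=0\}$. Then $Z$ is a smooth threefold, the $\mathcal O(1)$-valued vector field $\partial=\sum x_i^2\,\partial/\partial x_i$ is tangent to $Z$ and nowhere zero on $Z$, and the quotient $X=Z/\partial$ is a Calabi–Yau threefold. It carries an ample line bundle $L$ with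
$$h^1(X,L^n)=\begin{cases}1& n\in\{-1,2\}\\0&\text{otherwise}\end{cases}\qquad h^2(X,L^n)=\begin{cases}1& n\in\{-2,1\}\\0&\text{otherwise.}\end{cases}\tag{4}$$
In particular $H^1(X,L^{-1})\neq0$ and $H^1(X,L^2)\ne0$.

So Kodaira vanishing does not hold for every Calabi–Yau threefold, and both groups of Section 1 can be nonzero. The proof occupies Sections 5 and 6.

## 5. The smooth quotient $X$ and its line bundle $L$

**Step 1: $Z$ is smooth and avoids the rational points.** The gradients are
$$\nabla Q=(x_1,x_0,x_3,x_2,x_5,x_4),\qquad \nabla C=(x_1^2,x_0^2,x_3^2,x_2^2,x_5^2,x_4^2).\tag{5}$$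
At a point of $\mathbb P^5(k)$ the first is nonzero, so they are dependent iff for some $\lambda$ we have $x_j^2=\lambda x_j$ for all $j$. Then each $x_j$ is $0$ or $\lambda$, so the point is proportional to some $v\in\mathbb F_2^6\setminus0$; conversely such points satisfy the condition. For such $v$,
$$Q(v)=\varepsilon+\sum_{v_i=1}t_i\quad\text{with }\varepsilon\in\mathbb F_2,$$
and this is nonzero by the choice of the $t_i$. Hence:

* (a) $Z$ contains no $\mathbb F_2$-rational point of $\mathbb P^5$;
* (b) $Z$ is smooth of pure dimension $3$, by the Jacobian criterion.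

By (b), $Q,C$ is a regular sequence in $P$. Put $S=P/(Q,C)$. The facts (3) hold for $Z$, with $\omega_Z=\mathcal O_Z(2+3-6)=\mathcal O_Z(-1)$. In particular $H^0(\mathcal O_Z)=S_0=k$, so $Z$ is connected and, being smooth, integral. Also $H^3(Z,\mathcal O_Z)\cong H^0(Z,\mathcal O_Z(-1))^\vee=S_{-1}^\vee=0$.

**Step 2: local form of $\partial$.** The aim is to see that $\partial$ looks everywhere like $\partial/\partial u$. By Section 4, and since $\partial(t_ix_i^2)=0$, we have $\partial Q=C$ and $\partial C=0$. So $\partial$ descends to $S$, and by the quotient rule to its homogeneous localizations. We get $k$-linear maps $\partial:\mathcal O_Z(n)\to\mathcal O_Z(n+1)$ with $\partial(ab)=\partial(a)b+a\,\partial(b)$ and $\partial^2=0$.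

Let $U_{ij}\subset Z$ be the affine open set $x_ix_j(x_i+x_j)\ne0$. These sets cover $Z$: if $z\in Z(k)$ has $x_j\neq0$ and lies in no $U_{ij}$, then $x_i\in\{0,x_j\}$ for all $i$, so $z$ is $\mathbb F_2$-rational, contrary to (a). On $U_{ij}$ let $u=x_i/x_j$. As $\partial(x_j^{-1})=x_j^{-2}\,\partial x_j=1$,
$$\ell:=\partial u=\frac{x_i^2}{x_j}+x_i=\frac{x_i(x_i+x_j)}{x_j}.$$
This is a generator of $\mathcal O_Z(1)$ on $U_{ij}$, so $\partial$ is nowhere zero on $Z$; and $\partial\ell=\partial^2u=0$.

Let $A=\mathcal O_Z(U_{ij})$, or more generally the ring of an affine open subset of $U_{ij}$. Put $D=\ell^{-1}\partial:A\to A$ and $R=\ker D=\ker(\partial|_A)$. Then $D$ is a derivation, $Du=1$, and $D^2=0$ because $\partial\ell=0$ and $\partial^2=0$. For $a\in A$ write $a=(a-u\,Da)+u\,Da$. Here $Da\in R$, and $D(a-u\,Da)=Da-Da-u\,D^2a=0$, so $a-u\,Da\in R$. If $c+c'u=0$ with $c,c'\in R$, applying $D$ gives $c'=0$ and then $c=0$. Also $D(u^2)=2u\,Du=0$. Thus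
$$A=R\oplus Ru,\qquad u^2\in R,\qquad D(c+c'u)=c',\qquad D(A)=R.\tag{6}$$

**Step 3: the quotient $X$.** Let $X=(|Z|,\mathcal O_X)$ with $\mathcal O_X=\ker(\partial:\mathcal O_Z\to\mathcal O_Z(1))$. Let $\mathcal O_Z^2$ be the sheaf of squares. Since $\partial(a^2)=0$, we have $\mathcal O_Z^2\subset\mathcal O_X\subset\mathcal O_Z$.

*$X$ is a scheme.* Let $\operatorname{Spec}A$ be an affine open subset contained in some $U_{ij}$, and $R=\ker(\partial|_A)$.

* Write $A=k[a_1,\dots,a_r]$. As $k=k^2$, the ring of squares is $A^2=k[a_1^2,\dots,a_r^2]$, a finitely generated $k$-algebra, and $A$ is generated as an $A^2$-module by the squarefree monomials in the $a_i$. Since $A^2$ is Noetherian and $R\subset A$ is an $A^2$-submodule, $R$ is a finite $A^2$-module and a finitely generated $k$-algebra, and $A$ is finite over $R$.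
* $\operatorname{Spec}A\to\operatorname{Spec}R$ is a homeomorphism. It is surjective and closed because $A$ is finite over $R\subset A$, and injective because a prime $\mathfrak q$ of $A$ is recovered as $\{a:a^2\in\mathfrak q\cap R\}$.
* For $f\in A$ we have $A_f=A_{f^2}$ with $f^2\in R$. As $\partial$ is $R$-linear and localization is exact, the kernel of $\partial$ on $A_f$ is $R_{f^2}$.

So $(|\operatorname{Spec}A|,\mathcal O_X)=\operatorname{Spec}R$. Hence $X$ is a scheme locally of finite type over $k$, with a finite morphism $\pi:Z\to X$ that is a homeomorphism, and a finite morphism $X\to(|Z|,\mathcal O_Z^2)$.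

*$X$ is projective and integral of dimension $3$.* As $Z$ is reduced, squaring is an isomorphism $\mathcal O_Z\to\mathcal O_Z^2$. It identifies $(|Z|,\mathcal O_Z^2)$ with $Z$, with $k$-structure twisted by the automorphism $\lambda\mapsto\lambda^2$ of $k$. So $(|Z|,\mathcal O_Z^2)$ is projective over $k$, and $X$, finite over it, is projective. $X$ is integral of dimension $3$ because $\mathcal O_X\subset\mathcal O_Z$ and $\pi$ is a homeomorphism.

*$X$ is smooth.* By (6), $\pi$ is flat of degree $2$, and it is surjective. Since $Z$ is regular, $X$ is regular by faithfully flat descent of regularity, hence smooth because $k$ is perfect.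

**Step 4: the line bundle $L$.** Now we reproduce (2), for all twists at once. Let
$$L=\ker\bigl(\partial:\pi_*\mathcal O_Z(1)\to\pi_*\mathcal O_Z(2)\bigr).$$
On $U_{ij}$ we have $\mathcal O_Z(n)=A\ell^n$, and $\partial\ell=0$ gives $\partial(a\ell^n)=D(a)\ell^{n+1}$. So the kernel of $\partial$ on $\pi_*\mathcal O_Z(n)$ is $R\ell^n$, and by (6) its image is $R\ell^{n+1}$. With $n=1$ we see that $L$ is a line bundle, locally $R\ell$, and that $\pi^*L=\mathcal O_Z(1)$. Multiplication identifies $L^n$ with $\ker(\partial|\pi_*\mathcal O_Z(n))$. So there are exact sequences of $\mathcal O_X$-modules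
$$0\to L^n\to\pi_*\mathcal O_Z(n)\xrightarrow{\ \partial\ }L^{n+1}\to0\qquad(n\in\mathbb Z).\tag{7}$$
$L$ is ample, because $\pi$ is finite and surjective and $\pi^*L=\mathcal O_Z(1)$ is ample.

## 6. Cohomology of $L^n$ as cohomology of the complex $(S,\partial)$

A *complex* here is a graded vector space with a differential of degree $+1$ and square zero. Thus $(S,\partial)$ is a complex, and
$$h^j(S,\partial):=\ker(\partial|S_j)/\partial S_{j-1}.$$
Dimensions are also denoted $h^j$ when we write numerical values.

**Step 5: reduction to $(S,\partial)$.** This step replaces sheaf cohomology by linear algebra. As $\pi$ is finite, $H^i(X,\pi_*\mathcal O_Z(n))=H^i(Z,\mathcal O_Z(n))$, which is $S_n$ for $i=0$ and $0$ for $i=1,2$. Also $H^0(X,L^{n+1})=\ker(\partial|S_{n+1})$. The long exact sequence of (7) reads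
$$S_n\xrightarrow{\partial}\ker(\partial|S_{n+1})\to H^1(X,L^n)\to0\to H^1(X,L^{n+1})\to H^2(X,L^n)\to0,$$
so
$$H^1(X,L^n)\cong h^{n+1}(S,\partial),\qquad H^2(X,L^n)\cong H^1(X,L^{n+1}).\tag{8}$$
For $n=0$ the sequence continues $H^2(\mathcal O_Z)=0\to H^2(X,L)\to H^3(X,\mathcal O_X)\to H^3(\mathcal O_Z)=0$, so
$$H^3(X,\mathcal O_X)\cong H^2(X,L).\tag{9}$$

Two values come out by hand. For $n=-1$: $H^1(X,L^{-1})\cong\ker(\partial|S_0)/\partial S_{-1}=k$, the nonvanishing predicted in Section 2. For $n=0$: if $\sum c_ix_i\in S_1$ is killed by $\partial$, then $\sum c_ix_i^2\in kQ$. As $Q$ contains $x_0x_1$, this forces all $c_i=0$. So $H^1(X,\mathcal O_X)=0$. For $H^2(X,\mathcal O_X)\cong H^1(X,L)\cong h^2(S,\partial)$ and the rest, we need a method for all degrees.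

**Step 6: the cohomology of $(P,\partial)$.** Since $\partial\prod x_i^{m_i}=\bigl(\sum_i m_ix_i\bigr)\prod x_i^{m_i}$, the complex $(P,\partial)$ is the tensor product of the six complexes $(k[x_i],\ x_i^m\mapsto m\,x_i^{m+1})$; no signs are needed in characteristic $2$. In each factor the odd powers map isomorphically onto the even powers of exponent $\ge2$, and $1$ is left over. So each factor has cohomology $k$ in degree $0$ only. By Künneth, $h^*(P,\partial)$ is $k$ in degree $0$ only.

**Step 7: the cohomology of $I=(Q,C)$.** We resolve $I$ by complexes that we understand. Since $\partial$ carries the generator $Q$ to the generator $C$, take $K=Pe\oplus Pe'$ with $\deg e=2$, $\deg e'=3$, and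
$$d(ae+be')=\partial a\,e+(a+\partial b)\,e'.$$
It has degree $+1$, and $d^2(ae+be')=\partial^2a\,e+(\partial a+\partial a+\partial^2b)\,e'=0$. $K$ is acyclic: if $d(ae+be')=0$, then $a=\partial b$, so $ae+be'=\partial b\,e+b\,e'=d(be)$.

The map $\varphi:K\to I$, $ae+be'\mapsto aQ+bC$, is surjective of degree $0$ and commutes with the differentials, because
$$\partial(aQ+bC)=\partial a\,Q+aC+\partial b\,C=\varphi(d(ae+be')).$$
As $Q,C$ is a regular sequence, the relation $aQ+bC=0$ forces $(a,b)=g\cdot(C,Q)$. So $\ker\varphi=P\omega$ is free on $\omega=Ce+Qe'$, of degree $5$. Moreover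
$$d(a\omega)=\partial(aC)\,e+\bigl(aC+\partial(aQ)\bigr)e'=(\partial a)C\,e+\bigl(aC+(\partial a)Q+aC\bigr)e'=(\partial a)\,\omega.$$
So $\ker\varphi$ is $(P,\partial)$ shifted to start in degree $5$; by Step 6 its cohomology is $k$, in degree $5$ only. From $0\to\ker\varphi\to K\to I\to0$ with $K$ acyclic, $h^j(I)\cong h^{j+1}(\ker\varphi)$, which is $k$ for $j=4$ and $0$ otherwise.

**Step 8: the cohomology of $S$ and the table (4).** In the long exact sequence
$$h^j(I)\to h^j(P)\to h^j(S)\to h^{j+1}(I)\to h^{j+1}(P)$$
of $0\to I\to P\to S\to0$, the only nonzero inputs are $h^0(P)=k$ and $h^4(I)=k$. Hence $h^j(S,\partial)=k$ for $j=0$ and $j=3$, and $0$ otherwise. With (8), $h^1(X,L^n)=1$ for $n=-1,2$ and $0$ otherwise, and $h^2(X,L^n)=h^1(X,L^{n+1})=1$ for $n=-2,1$ and $0$ otherwise. This is (4). With (9),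
$$H^1(X,\mathcal O_X)=0,\qquad H^2(X,\mathcal O_X)=0,\qquad h^3(X,\mathcal O_X)=h^2(X,L)=1.\tag{10}$$

One can name the class in degree $3$. Let $G=x_0x_1^2+x_2x_3^2+x_4x_5^2+\sum t_i^2x_i^3$. Since $\partial(x_ax_b^2)=x_a^2x_b^2$ and $\partial(x_i^3)=3x_i^4=x_i^4$, we have $\partial G=Q^2$, which is $0$ in $S$. The connecting map $h^3(S)\to h^4(I)$ sends $G$ to $Q^2=\varphi(Qe)$, and the next one sends this to $d(Qe)=Ce+Qe'=\omega$, the generator. So $G$ spans $h^3(S,\partial)\cong H^1(X,L^2)$.

**Step 9: $\omega_X\cong\mathcal O_X$.** First we show that $\pi^*\omega_X$ is trivial, then that $\omega_X$ is. Let $\omega_{Z/X}$ be the relative dualizing sheaf: $\pi_*\omega_{Z/X}=\mathcal Hom(\pi_*\mathcal O_Z,\mathcal O_X)$, where $\mathcal O_Z$ acts by $(a\psi)(x)=\psi(ax)$. Duality for the finite flat morphism $\pi$ gives $\omega_Z=\pi^*\omega_X\otimes\omega_{Z/X}$.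

The $\mathcal O_X$-linear map $\partial:\pi_*\mathcal O_Z\to L$ is a global section of $\omega_{Z/X}\otimes\pi^*L$. On $U_{ij}$ it is $D\cdot\ell$ with $D\in\operatorname{Hom}_R(A,R)$. By (6), $D(c+c'u)=c'$ and $(uD)(c+c'u)=D(cu+c'u^2)=c$. So $\{uD,D\}$ is the basis dual to $\{1,u\}$, and $D$ generates $\operatorname{Hom}_R(A,R)$ as an $A$-module. The section is therefore nowhere zero, $\omega_{Z/X}\cong\pi^*L^{-1}=\mathcal O_Z(-1)$, and
$$\pi^*\omega_X\cong\omega_Z\otimes\mathcal O_Z(1)\cong\mathcal O_Z.$$

By Serre duality and (10), $h^0(\omega_X)=h^3(\mathcal O_X)=1$. Take $0\ne s\in H^0(X,\omega_X)$. Then $\pi^*s$ is a nonzero section of $\mathcal O_Z$, that is, a nonzero constant. So $s$ has no zeros, and $\omega_X\cong\mathcal O_X$. Together with Step 3 and (10), $X$ is a Calabi–Yau threefold, and Theorem A is proved. $\blacksquare$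

## 7. The Picard group of $X$ and the complexes $(S,\partial+\eta)$

Which other line bundles on $X$ violate vanishing? None, up to what (4) already shows. The following theorem and the one in Section 8 are supplements; they are not used for Theorem A.

**Theorem B.** For $X$ as in Theorem A, $\operatorname{Pic}X\cong\mathbb Z[L]\oplus(\mathbb Z/2)^6$. For $M\in\operatorname{Pic}X$: $H^1(X,M)\ne0$ iff $M\cong L^{-1}$ or $M\cong L^2$; $H^2(X,M)\neq0$ iff $M\cong L^{-2}$ or $M\cong L$. So for ample $M$, $H^1(X,M^{-1})\neq0$ iff $M\cong L$, and $H^1(X,M)\ne0$ iff $M\cong L^2$. Moreover $X$ does not lift to $W_2(k)$.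

**Step 1: every line bundle comes from an $\eta$ with coefficients in $\mathbb F_2$.** Recall $\operatorname{Pic}Z=\mathbb Z\,\mathcal O_Z(1)$ (Grothendieck–Lefschetz, Section 3). Let $M\in\operatorname{Pic}X$ with $\pi^*M\cong\mathcal O_Z(n)$, and put $N=M\otimes L^{-n}$, so $\pi^*N\cong\mathcal O_Z$. Since $\partial$ is $\mathcal O_X$-linear, we have maps $\mathrm{id}_N\otimes\partial:N\otimes\pi_*\mathcal O_Z(m)\to N\otimes\pi_*\mathcal O_Z(m+1)$. Transport them by
$$N\otimes\pi_*\mathcal O_Z(m)\cong\pi_*(\pi^*N\otimes\mathcal O_Z(m))\cong\pi_*\mathcal O_Z(m)$$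
to maps $\nabla:\mathcal O_Z(m)\to\mathcal O_Z(m+1)$. A local generator of $N$ becomes a unit $w$ of $\mathcal O_Z$, and $\nabla(aw)=\partial(a)w$. Hence $\nabla(ab)=\partial(a)b+a\nabla b$, $\nabla^2=0$, and $N\cong\ker(\nabla|\pi_*\mathcal O_Z)$, because $\mathcal O_X=\ker\partial$ and $N$ is flat. So $\nabla=\partial+\eta$ with $\eta=\nabla(1)=\sum c_ix_i\in H^0(\mathcal O_Z(1))=S_1$. We compute
$$\nabla^2a=\partial^2a+\partial(a\eta)+\eta\,\partial a+\eta^2a=(\partial\eta+\eta^2)a.$$
So $\partial\eta+\eta^2=\sum(c_i+c_i^2)x_i^2$ vanishes in $S_2=P_2/kQ$. As $Q$ contains $x_0x_1$, this forces $c_i+c_i^2=0$, that is, $c_i\in\mathbb F_2$.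

**Step 2: every $c\in\mathbb F_2^6$ occurs.** Let $c\in\mathbb F_2^6\setminus0$, $\eta=\sum c_ix_i$, and $\nabla_c=\partial+\eta$. For every linear form $\xi$ with coefficients in $\mathbb F_2$ we have $\partial\xi=\xi^2$. In particular $\partial\eta+\eta^2=0$, already in $P$, so $\nabla_c^2=0$. We look for local units $w$ with $\partial w=\eta w$. On $\{\xi(\eta+\xi)\neq0\}$ take $w=(\eta+\xi)/\xi$. As $\partial(\xi^{-1})=\xi^{-2}\xi^2=1$,
$$\partial w=\frac{(\eta+\xi)^2}{\xi}+(\eta+\xi)=(\eta+\xi)\,\frac{(\eta+\xi)+\xi}{\xi}=\eta w,$$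
hence $\nabla_c(aw)=\partial(a)w+a\eta w+a\eta w=\partial(a)w$. These open sets cover $Z$:

* at a point with $\eta=0$, take $\xi=x_j$ with $x_j\ne0$; then $\xi(\eta+\xi)=x_j^2\neq0$;
* at a point with $\eta\ne0$, some $x_j/\eta\notin\mathbb F_2$, since otherwise the point would be $\mathbb F_2$-rational, against (a) of Section 5; take $\xi=x_j$, so that $\xi\ne0$ and $\xi\neq\eta$.

So $N_c:=\ker(\nabla_c|\pi_*\mathcal O_Z)$ is locally $\mathcal O_Xw$, a line bundle with $\pi^*N_c\cong\mathcal O_Z$. Because $\nabla_c(aw)=\partial(a)w$, the sequence (7) tensored with $N_c$ becomes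
$$0\to L^n\otimes N_c\to\pi_*\mathcal O_Z(n)\xrightarrow{\nabla_c}L^{n+1}\otimes N_c\to0.\tag{11}$$

**Step 3: the group structure.** Put $N_0=\mathcal O_X$ (with $w=1$). If $\partial w=\eta w$ and $\partial w'=\eta'w'$, then $\partial(ww')=(\eta+\eta')ww'$. So multiplication gives $N_c\otimes N_{c'}\cong N_{c+c'}$, and $c\mapsto N_c$ is a homomorphism $\mathbb F_2^6\to\operatorname{Pic}X$. For $c\ne0$, $H^0(X,N_c)=\{a\in k:a\eta=0\text{ in }S_1\}=0$, so $N_c\not\cong\mathcal O_X$. Since $\pi^*(L^n\otimes N_c)\cong\mathcal O_Z(n)$, the bundle $L^n\otimes N_c$ is trivial only for $n=0$ and then $c=0$. By Step 1 every line bundle is some $L^n\otimes N_c$. Hence $\operatorname{Pic}X=\mathbb Z[L]\oplus(\mathbb Z/2)^6$.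

**Step 4: cohomology.** For $c=0$ this is (4). Let $c\ne0$. The argument of Step 5 in Section 6, with (11) in place of (7), gives
$$H^1(X,L^n\otimes N_c)\cong h^{n+1}(S,\nabla_c),\qquad H^2(X,L^n\otimes N_c)\cong H^1(X,L^{n+1}\otimes N_c).$$
So it suffices that $(S,\nabla_c)$ is acyclic.

*$(P,\nabla_c)$ is acyclic.* Extend $\eta$ to an $\mathbb F_2$-basis $\eta,y_1,\dots,y_5$ of the linear forms over $\mathbb F_2$; these are coordinates on $P$ with $\partial y_i=y_i^2$. Then $(P,\nabla_c)$ is the tensor product of the complexes $(k[y_i],\partial)$ with $(k[\eta],\ \eta^m\mapsto(m+1)\eta^{m+1})$. In the last one each even power maps to the next odd power, and odd powers map to $0$, so it is acyclic. By Künneth so is the product.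

*$(S,\nabla_c)$ is acyclic.* On $K=Pe\oplus Pe'$ put $d(ae+be')=\nabla_ca\,e+(a+\nabla_cb)e'$. Then $d^2(ae+be')=\nabla_c^2a\,e+(2\nabla_ca+\nabla_c^2b)e'=0$, and $K$ is acyclic, since $d(ae+be')=0$ gives $a=\nabla_cb$ and $ae+be'=d(be)$. Because $\nabla_c(aQ+bC)=(\nabla_ca)Q+aC+(\nabla_cb)C$, the ideal $I$ is stable and $\varphi:K\to(I,\nabla_c)$ is a map of complexes. As before, $\ker\varphi=P\omega$, and
$$d(a\omega)=(\nabla_ca)C\,e+\bigl(aC+(\nabla_ca)Q+aC\bigr)e'=(\nabla_ca)\,\omega.$$
So $\ker\varphi$ is a shift of $(P,\nabla_c)$, hence acyclic. Therefore $(I,\nabla_c)$ is acyclic, and then $(S,\nabla_c)=(P,\nabla_c)/(I,\nabla_c)$ is acyclic.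

This gives the statements on $H^1(X,M)$ and $H^2(X,M)$. If $M$ is ample, $\pi^*M\cong\mathcal O_Z(n)$ with $n>0$, so $M$ is neither $L^{-1}$ nor $L^{-2}$. Hence $H^1(X,M^{-1})\ne0$ iff $M\cong L$, and $H^1(X,M)\neq0$ iff $M\cong L^2$.

**Step 5: non-liftability.** By Deligne–Illusie (*Relèvements modulo $p^2$*, Cor. 2.8), if a smooth projective $X$ of pure dimension $d$ lifts to $W_2(k)$ and $L$ is ample, then $H^j(X,\Omega^i_X\otimes L^{-1})=0$ for $i+j<\min(d,p)$. Here $\min(3,2)=2$, so with $i=0$, $j=1$ a lifting would give $H^1(X,L^{-1})=0$, a contradiction. $\blacksquare$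

## 8. Rational curves on the cover when $p\ge5$

For larger $p$ the bundle $\omega_Z$ in (1) is so negative, compared with $\pi^*L$, that $Z$ would contain rational curves of impossibly small degree.

**Theorem C.** Let $k$ be algebraically closed of characteristic $p\ge5$, and let $X$ be a smooth projective threefold with $-K_X$ nef (e.g. Calabi–Yau). Then $H^1(X,L^{-1})=0$ for every ample $L$.

Recall that $-K_X$ is nef if $-K_X\cdot\Gamma\ge0$ for every curve $\Gamma\subset X$. These notes do not decide whether $H^1(X,L^{-1})=0$ always holds on Calabi–Yau threefolds for $p=3$, nor whether $H^1(X,L)=0$ always holds for $p\ge3$.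

**Step 1: positivity of $-K_Z$.** Suppose $H^1(X,L^{-1})\neq0$ for some ample $L$. Lemma 2 gives, after replacing $L$ by a power, $\pi:Z\to X$ with $Z$ projective, integral, locally a complete intersection, of dimension $3$. As $k$ is perfect, the smooth locus $Z_{sm}$ is dense. Put $H=\pi^*L$, which is ample, with $H^3=pL^3\ge p$. By (1), $-K_Z=\pi^*(-K_X)+(p-1)H$. So, $-K_X$ being nef, for every curve $\Gamma$ in $Z$
$$-K_Z\cdot\Gamma\ge(p-1)\,H\cdot\Gamma.\tag{12}$$

**Step 2: the tools.** For a curve $C$, $\operatorname{Hom}(C,Z)$ parametrizes morphisms $C\to Z$, and $\operatorname{Hom}(C,Z;f|_B)$ those that agree with $f$ on a finite set $B\subset C$. For instance, the maps $\mathbb P^1\to\mathbb P^1$ of degree $1$ form $\mathrm{PGL}_2$, of dimension $3$, and those fixing $0$ and $\infty$ form a one-dimensional family, $z\mapsto\lambda z$. We use three results.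

* (T1) (Kollár, *Rational Curves on Algebraic Varieties*, II.1.3.) If $C$ is a smooth projective curve of genus $g$ and $f:C\to Z$ has image meeting $Z_{sm}$, every component of $\operatorname{Hom}(C,Z)$ through $[f]$ has dimension $\ge-K_Z\cdot f_*C+3(1-g)$. Fixing the images of the points of a finite set $B$ means taking a fibre of the evaluation map to $Z^{|B|}$, which has dimension $3|B|$. So every such component contains a closed subset through $[f]$, of dimension $\ge-K_Z\cdot f_*C+3(1-g)-3|B|$, consisting of maps that agree with $f$ on $B$.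
* (T2) (Miyaoka–Mori; Debarre, *Higher-Dimensional Algebraic Geometry*, Prop. 3.5.) Let $C$ be a smooth projective curve of genus $\ge1$ and $f:C\to Z$ nonconstant. If $B\subset C$ is finite and nonempty and $\dim_{[f]}\operatorname{Hom}(C,Z;f|_B)\ge1$, there is a rational curve $\Gamma\subset Z$ meeting $f(B)$ with $H\cdot\Gamma\le2\,H\cdot f_*C/|B|$.
* (T3) (Mori; loc. cit., Prop. 3.2.) If $f:\mathbb P^1\to Z$ satisfies $f(0)\ne f(\infty)$ and $\dim_{[f]}\operatorname{Hom}(\mathbb P^1,Z;f|_{\{0,\infty\}})\ge2$, then $f_*\mathbb P^1$ is numerically equivalent to a non-integral effective $1$-cycle. This is impossible if $H\cdot f_*\mathbb P^1=1$: a non-integral effective cycle has at least two components, counted with multiplicity, each of positive integral $H$-degree, so its $H$-degree is $\ge2$.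

**Step 3: rational curves of small degree.** The purpose is to produce a rational curve through a smooth point with $H$-degree bounded by about $6/(p-1)$. Choose a nonconstant $f:C\to Z$ with $C$ smooth projective of genus $g\ge1$ and $f(C)\cap Z_{sm}\ne\emptyset$: normalize a curve in $Z$ that meets $Z_{sm}$ and, if the result is $\mathbb P^1$, precompose with a double cover by an elliptic curve. By (12), $-K_Z\cdot f_*C>0$, but the dimension bound of (T1) need not be positive. So we compose with the $m$-th $k$-linear Frobenius $C_m\to C$. It has degree $p^m$, so it multiplies degrees by $p^m$, while $C_m$ still has genus $g$. Let $f_m:C_m\to Z$ be the composite. For $m\gg0$ choose a finite set $B_m\subset f_m^{-1}(Z_{sm})$ with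
$$|B_m|=\Bigl\lfloor\tfrac13\bigl(p^m(-K_Z\cdot f_*C)+3(1-g)-1\bigr)\Bigr\rfloor ,$$
which is possible since $f_m^{-1}(Z_{sm})$ is open and nonempty, hence infinite. Then $p^m(-K_Z\cdot f_*C)+3(1-g)-3|B_m|\ge1$. By (T1) the hypothesis of (T2) holds, and there is a rational curve $\Gamma$ through a point of $Z_{sm}$ with
$$H\cdot\Gamma\le\frac{2p^m\,H\cdot f_*C}{|B_m|}\ \xrightarrow[m\to\infty]{}\ \frac{6\,H\cdot f_*C}{-K_Z\cdot f_*C}\le\frac6{p-1},$$
the last inequality by (12). But $H\cdot\Gamma$ is a positive integer. Taking $m$ large: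

* if $p\ge11$, then $6/(p-1)<1$, a contradiction;
* if $p\in\{5,7\}$, then $6/(p-1)<2$, so there is a rational curve $\Gamma$ through a point $x\in Z_{sm}$ with $H\cdot\Gamma=1$.

In the second case let $\nu:\mathbb P^1\to\Gamma\subset Z$ be the normalization, with coordinates chosen so that $\nu(0)=x\neq\nu(\infty)$. By (12), $-K_Z\cdot\nu_*\mathbb P^1\ge p-1$.

**Step 4: $p=7$.** By (T1) with $B=\{0,\infty\}$, $\dim_{[\nu]}\operatorname{Hom}(\mathbb P^1,Z;\nu|_{\{0,\infty\}})\ge6+3-6=3$. This contradicts (T3), as $H\cdot\nu_*\mathbb P^1=1$.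

**Step 5: $p=5$.** The same count gives only $4+3-6=1$, which (T3) allows. So we fix one point and let the other move. By (T1) with $B=\{0\}$ there is an irreducible closed subset $V\ni[\nu]$ of $\operatorname{Hom}(\mathbb P^1,Z;0\mapsto x)$ of dimension $\ge4+3-3=4$. All its members have $H$-degree $1$, because the degree is constant on the irreducible $V$.

Consider $\mathrm{ev}_\infty:V\to Z$, $g\mapsto g(\infty)$. The fibre through $\nu$ lies in $\operatorname{Hom}(\mathbb P^1,Z;\nu|_{\{0,\infty\}})$, and $\nu(\infty)\ne x=\nu(0)$, so by (T3) it has dimension $\le1$ at $[\nu]$. Every component of a fibre has dimension at least $\dim V-\dim\overline{\mathrm{ev}_\infty(V)}$. So $\dim\overline{\mathrm{ev}_\infty(V)}\ge4-1=3$, and $\mathrm{ev}_\infty$ is dominant. Hence for all $y\neq x$ in a dense open subset of $Z$ there is $g\in V$ with $g(0)=x$ and $g(\infty)=y$. Since $H\cdot g_*\mathbb P^1=1$, $g$ is birational onto its image $\Gamma_y$. So $\Gamma_y\ni x,y$ and $H\cdot\Gamma_y=1$.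

Such a family of "lines" through $x$ forces $H^3$ to be small. Indeed $h^0(Z,nH)=\frac{H^3}6n^3+O(n^2)$ with $H^3\ge5$. Vanishing to order $\ge n+1$ at the smooth point $x$ imposes at most $\binom{n+3}3=\frac{n^3}6+O(n^2)$ conditions. So for $n\gg0$ there is $0\neq s\in H^0(Z,nH)$ vanishing to order $\ge n+1$ at $x$. Choose $y$ as above with $s(y)\ne0$. The pullback of $s$ to the normalization of $\Gamma_y$ is a section of a line bundle of degree $n$. It is nonzero because $s(y)\neq0$, and it vanishes to order $\ge n+1$ at a point over $x$. This is a contradiction. $\blacksquare$
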